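# A real-analytic metric on $S^8$ whose half-volume isoperimetric region has two Simons-cone singularities

## 1. The function $|x|^2-|y|^2$ on $S^8$ and the metric $(\varepsilon+w^2)^2h$

Write points of $\mathbb R^9$ as $q=(x,y,z)$ with $x,y\in\mathbb R^4$ and $z\in\mathbb R$. On the unit sphere
$$S^8=\{|x|^2+|y|^2+z^2=1\}$$
let $h$ be the round metric, and put
$$w=|x|^2-|y|^2,\qquad \Sigma=\{w=0\},\qquad \Omega_0=\{w<0\}=\{|x|<|y|\},\qquad P=\{(0,0,\pm1)\}.$$
For $\varepsilon>0$ consider
$$g_\varepsilon=(\varepsilon+w^2)^2\,h .$$
The conformal factor is the square of the restriction of a positive polynomial, so $g_\varepsilon$ is a real-analytic metric on $S^8$.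

Two features should be seen at once. First, near a pole use $(x,y)$ as coordinates, that is, $\Phi(x,y)=(x,y,\pm\sqrt{1-|x|^2-|y|^2})$. In this chart $\Sigma$ is exactly the Simons' cone
$${\bf C}=\{(x,y)\in\mathbb R^4\times\mathbb R^4:|x|=|y|\}\subset\mathbb R^8 .$$
So $\Sigma$ is a hypersurface with two conical points. Second, $g_\varepsilon$-lengths are $h$-lengths times $\varepsilon+w^2$. A piece of hypersurface lying in $\Sigma$ costs $\varepsilon^7$ per unit of $h$-area. A piece at height $w$ costs $(\varepsilon+w^2)^7$, which does not become small with $\varepsilon$ once $|w|$ is bounded below. The metric makes $\Sigma$ cheap.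

What is this for? We want the cheapest way to cut the manifold into two halves of equal volume to be the cut along $\Sigma$, and no other. The cheapest cut is then singular, although the metric is analytic.

The background is the following. In a closed Riemannian $(n+1)$-manifold, isoperimetric regions of every volume exist, and their boundaries are regular outside a closed set of codimension at least $7$ in the manifold, discrete when $n+1=8$ (Gonzalez, Massari, Tamanini). In dimension $8$ it is known that isolated singularities do occur: there is a smooth closed Riemannian $8$-manifold whose unique isoperimetric region of half volume has two isolated singularities, each with unique tangent cone a Simons' cone. The metric there is only $C^\infty$. The question, which comes from Gongping Niu, "Existence of singular isoperimetric regions", arXiv:2302.06910 (2023), is whether the same result holds for an analytic metric.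

## 2. Perimeter, singular points, tangent cones, and the statement

Let $(M,h)$ be a closed Riemannian manifold of dimension $n+1$. We write $|\cdot|$ for volume and $\mathcal H^n$ for Hausdorff measure with respect to $h$.

**Definition (perimeter).** A measurable $\Omega\subset M$ has finite perimeter if $\mathbf P_h(\Omega)=\sup\{\int_\Omega\operatorname{div}Y:\ Y\in C^1,\ |Y|\le1\}$ is finite. Then $D\mathbf 1_\Omega$ is a finite vector-valued measure. By De Giorgi's theorem its total variation is $|D\mathbf 1_\Omega|=\mathcal H^n\llcorner\partial^*\Omega$, where $\partial^*\Omega$ is the reduced boundary, which carries a measurable outer unit normal $\nu$. The Gauss–Green formula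
$$\int_\Omega\operatorname{div}Y\,dvol_h=\int_{\partial^*\Omega}\langle Y,\nu\rangle\,d\mathcal H^n \tag{1}$$
holds for $C^1$ fields $Y$.

It also holds for Lipschitz $Y$. With a partition of unity, work in charts and mollify. The mollified fields converge uniformly, and their first derivatives converge in $L^1$ because the weak derivatives of a Lipschitz function are bounded. So both sides of (1) converge.

Two facts will be used. Federer's criterion: if the topological boundary of $\Omega$ has finite $\mathcal H^n$-measure, then $\Omega$ has finite perimeter. Also, where $\Omega$ lies locally on one side of a smooth hypersurface, that hypersurface belongs to $\partial^*\Omega$; and $\partial^*\Omega$ is contained in the topological boundary.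

If $g=\psi^2h$ with $\psi>0$, then $n$-dimensional areas are multiplied by $\psi^n$ and volumes by $\psi^{n+1}$:
$$\mathbf P_g(\Omega)=\int_{\partial^*\Omega}\psi^n\,d\mathcal H^n,\qquad |\Omega|_g=\int_\Omega\psi^{n+1}\,dvol_h. \tag{2}$$

**Definition (isoperimetric region).** For $0<t<|M|_g$, an isoperimetric region of volume $t$ is a minimizer of $\mathbf P_g$ among sets of finite perimeter with $|\Omega|_g=t$. Sets are taken up to null sets. For $t=|M|_g/2$ the complement of a minimizer is a minimizer with the same boundary, so uniqueness is understood up to null sets and complementation.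

**Definition (boundary, regular and singular points).** $\partial\Omega$ means the support of $|D\mathbf 1_\Omega|$. A point of $\partial\Omega$ is regular if $\partial\Omega$ is a smooth hypersurface near it; the other points form $Sing(\partial\Omega)$.

For example, take a disc in the plane, delete a radius and add one point far away. The topological boundary has changed, but the support of the perimeter measure is still the circle.

**Definition (tangent cone).** Let $o\in\partial\Omega$ and consider the blow-ups $\lambda^{-1}\exp_o^{-1}(\Omega)$ and $\lambda^{-1}\exp_o^{-1}(\partial\Omega)$ in $T_oM$, near the origin, as $\lambda\downarrow0$. A tangent cone is a limit along a sequence $\lambda_i\downarrow0$; it is unique if the limit exists along all $\lambda\downarrow0$. Below, convergence will hold in every usual sense: sets in $L^1_{loc}$, boundaries locally in Hausdorff distance and as multiplicity-one varifolds. The last means that $\int_{S_\lambda}\Xi(u,T_uS_\lambda)\,d\mathcal H^n$ converges for every continuous compactly supported $\Xi$ of a point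 and a hyperplane, where $S_\lambda$ is the blow-up of the boundary.

For example, at a regular point the tangent cone is the tangent hyperplane; for a cone in $\mathbb R^{n+1}$ and its vertex, every blow-up is the cone itself.

**Theorem 1.** There is $\varepsilon_0>0$ such that for all $0<\varepsilon<\varepsilon_0$ the real-analytic metric $g=g_\varepsilon=(\varepsilon+w^2)^2h$ on $M=S^8$ has the following properties.

1. (i) The isoperimetric region of volume $|M|_g/2$ is unique (up to null sets and complementation); it is $\Omega_0=\{|x|<|y|\}$.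
2. (ii) $Sing(\partial\Omega_0)=\{(0,0,\pm1)\}$; so it consists of exactly two points.
3. (iii) At each $o\in Sing(\partial\Omega_0)$ the tangent cone of $\partial\Omega_0$ is unique and equals the image of ${\bf C}$ under a linear isometry $\mathbb R^8\to(T_oM,g_o)$.

So the answer to the question is yes.

## 3. Three tests by hand: a hemisphere, two crossing circles, an equator

**A hemisphere as competitor.** The isometry $\sigma(x,y,z)=(y,x,z)$ satisfies $w\circ\sigma=-w$. It preserves $g_\varepsilon$ and exchanges $\{w<0\}$ and $\{w>0\}$, so $\Omega_0$ has half volume, and $\mathbf P_{g_\varepsilon}(\Omega_0)=\varepsilon^7\mathcal H^7(\Sigma)$. The hemisphere $\{z<0\}$ also has half volume, and its perimeter $\int_{S^7}(\varepsilon+w^2)^7$ is at least $\int_{S^7}w^{14}>0$, a number independent of $\varepsilon$. For small $\varepsilon$ it loses. The dangerous competitors are those close to $\Omega_0$, in particular those that differ from it only near a pole.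

**Two crossing circles.** Replace $\mathbb R^4$ by $\mathbb R$: on $S^2$ take $w=x^2-y^2$, so $\Sigma$ is a pair of great circles crossing at right angles at the poles, and $\Omega_0=\{|x|<|y|\}$. Here $\Omega_0$ is not isoperimetric. Fix $\varepsilon$. In the chart $(x,y)$ near a pole, $g_\varepsilon$-lengths at distance $O(\rho)$ from the pole are $\varepsilon(1+O(\rho^2))$ times Euclidean lengths. In the square $|x|,|y|\le\rho/\sqrt2$ at the north pole, add the left and right triangles $\{|x|>|y|\}$ to $\Omega_0$. The four half-diagonals, of total length $4\rho$, are replaced by the two vertical sides, of total length $2\sqrt2\,\rho$. At the south pole remove the top and bottom triangles from $\Omega_0$, with the same gain. The isometry $(x,y,z)\mapsto(y,x,-z)$ carries the added triangles to the removed ones, so the volume is still exactly half. The perimeter has dropped by $2\varepsilon(4-2\sqrt2)\rho(1+O(\rho^2))+O(\rho^3)$, which is positive for small $\rho$. So a cheap $\Sigma$ alone is not enough: the geometry of the cone must enter.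

**An equator.** On $S^{n+1}$, $n\ge1$, let $z$ be a coordinate function, $w=z$, and $g=(\varepsilon+z^2)^2h$. There is no singularity, and $\Sigma$ is the equator. To bound perimeters from below we use fields as follows.

**Definition (sub-calibration).** Let $\Omega_0=\{w<0\}$. By a sub-calibration we mean a field $Z$ whose length is at most the area weight, with $Z=\nabla w/|\nabla w|$ on the regular part of $\Sigma$, and with $\operatorname{div}Z\ge0$ where $w>0$ and $\operatorname{div}Z\le0$ where $w<0$.

For example, $Z=e_1$ for the half-space $\{x_1<0\}$ in $\mathbb R^{n+1}$ with weight $1$.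

The point of the sign condition is a comparison. If the area weight is $1$ on $\Sigma$ and at least $|Z|$ everywhere, then (1), applied to $\Omega$ and to $\Omega_0$, gives
$$\text{(weighted perimeter of }\Omega)-\mathcal H^n(\Sigma)\ \ge\ \int_\Omega\operatorname{div}Z-\int_{\Omega_0}\operatorname{div}Z=\int_{\Omega\Delta\Omega_0}\operatorname{sgn}(w)\operatorname{div}Z , \tag{3}$$
because $\Omega\setminus\Omega_0$ lies in $\{w>0\}$ and $\Omega_0\setminus\Omega$ in $\{w<0\}$, up to null sets when $|\Sigma|=0$. This is $\ge0$ if the sign condition holds.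

On the equator the natural field is $X=\nabla z/|\nabla z|=\partial_s$, where $z=\sin s$. The latitude spheres have area proportional to $\cos^ns$, so $\operatorname{div}X=-n\tan s$, and the sign is wrong. This is as it should be: in the round metric the equator is not a local minimum of area without the volume constraint. Now use the weight. Divide perimeters by $\varepsilon^n$; the area weight becomes $(1+z^2/\varepsilon)^n$. For small $\varepsilon$ this exceeds $e^{nKz^2}$ near the equator, whatever $K$ is. So $Z=e^{nKz^2}X$ is allowed, and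
$$\operatorname{div}Z=e^{nKz^2}\bigl(\operatorname{div}X+2nKz\langle X,\nabla z\rangle\bigr)=e^{nKz^2}\,n\sin s\Bigl(2K\cos s-\frac1{\cos s}\Bigr).$$
With $K=2$ and $|z|\le\frac12$ we have $\cos^2s\ge\frac34$, so the bracket is $(4\cos^2s-1)/\cos s\ge2$ and $\operatorname{sgn}(z)\operatorname{div}Z\ge2n|z|$. The wrong sign, which is of order $|w|$, is beaten by the conformal factor, which contributes $2nKw\langle X,\nabla w\rangle$, also of order $|w|$ but with a constant at our disposal.

Two tasks remain. Near the poles of $S^8$ we must find a good field $X$ for the cone; and we must control competitors that reach far from $\Sigma$, where no sign is available.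

## 4. Which normalized gradient works at a Simons' cone: the exponent $7/2$

Write $a=|x|$, $b=|y|$, $r^2=a^2+b^2$. The sensible first choice for $X$ is $\nabla w/|\nabla w|$. We test it inside a one-parameter family, since one formula serves the whole family.

**The divergence formula.** For $p\ge2$ put, on $\mathbb R^9$,
$$f=\frac{a^p-b^p}{p},\quad V=\nabla_{\mathbb R^9}f=(a^{p-2}x,-b^{p-2}y,0),\quad \varphi=\langle V,q\rangle=a^p-b^p=pf,\quad |V|^2=a^{2p-2}+b^{2p-2}.$$
For $p=2$, $f=w/2$. For $p=\frac72$, $f$ is of class $C^3$ on all of $\mathbb R^9$. For other $p$ we use the formulas only where $a,b>0$. The gradient of $f|_{S^8}$ is $Y=V-\varphi q$, with $|Y|^2=|V|^2-\varphi^2$. Put $X=Y/|Y|$ where $Y\neq0$. Since $\nabla|Y|={\rm Hess}_Sf(Y,\cdot)/|Y|$,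
$$\operatorname{div}X=\frac{J}{|Y|^3},\qquad J=\Delta_Sf\,|Y|^2-{\rm Hess}_Sf(Y,Y). \tag{4}$$
We express $J$ through Euclidean quantities. The field $V$ is homogeneous of degree $p-1$ in $(x,y)$ and independent of $z$, so $D^2f\,q=(p-1)V$, hence $D^2f(q,q)=(p-1)\varphi$ and $D^2f(V,q)=(p-1)|V|^2$. On $\mathbb R^4$ one has $\Delta|x|^p=p(p+2)|x|^{p-2}$, so
$$L:=\Delta_{\mathbb R^9}f=(p+2)(a^{p-2}-b^{p-2}).$$
The formula for the Laplacian on the sphere $S^8\subset\mathbb R^9$, and the fact that great circles satisfy $\gamma''=-|\gamma'|^2\gamma$, give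
$$\Delta_Sf=L-D^2f(q,q)-8\langle V,q\rangle=L-(p+7)\varphi,\qquad {\rm Hess}_Sf(Y,Y)=D^2f(Y,Y)-\varphi|Y|^2,$$
$$D^2f(Y,Y)=D^2f(V,V)-2(p-1)\varphi|V|^2+(p-1)\varphi^3 .$$
Insert this in (4) and put $G:=L|V|^2-D^2f(V,V)$. The coefficient of $\varphi|V|^2$ is $-(p+7)+2(p-1)+1=p-8$; that of $\varphi^3$ is $(p+7)-(p-1)-1=7$. So
$$J=G-L\varphi^2+(p-8)\varphi|V|^2+7\varphi^3 . \tag{5}$$
The Hessian of $a^p/p$ is $a^{p-2}(I+(p-2)\hat x\hat x^{\mathsf T})$ with $\hat x=x/a$. Hence $D^2f(V,V)=(p-1)(a^{3p-4}-b^{3p-4})$, and expanding $L|V|^2$,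
$$G=3(a^{3p-4}-b^{3p-4})-(p+2)(ab)^{p-2}(a^p-b^p). \tag{6}$$
The same computation in flat $\mathbb R^8$ gives $\operatorname{div}(V/|V|)=G/|V|^3$. So $G$ is the contribution of the cone, and the other terms of (5) come from the curvature of the sphere.

**Where $\nabla w/|\nabla w|$ breaks down.** Let $p=2$. Then $L=0$, $\varphi=w$, $|V|=r$, $G=-w$, and (5) reads $J=-w-6wr^2+7w^3$. For $w>0$ we have $w\le r^2$, so $J\le-w(1+6r^2-7r^4)$, and since $|Y|\le r$,
$$\operatorname{div}X\le-\frac{w(1+6r^2-7r^4)}{r^3}.$$
Here $\nabla w=2Y$, so the contribution of the conformal factor, $14Kw\langle X,\nabla w\rangle=28Kw|Y|$, is at most $28Kwr$. For every $K$ the sum is negative when $r$ is small. The sign is wrong with a coefficient of order $r^{-3}$, and no conformal factor that is smooth at the pole repairs it.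

**Choosing $p$.** Near $\Sigma$ put $a=b(1+s)$ with $s$ small. In (6),
$$G=b^{3p-4}\bigl([3(3p-4)-p(p+2)]s+O(s^2)\bigr)=b^{3p-4}\bigl((p-3)(4-p)s+O(s^2)\bigr).$$
So for $3<p<4$ the cone contributes with the right sign. We take the midpoint $p=\frac72$, for which $(p-3)(4-p)=\frac14$. The curvature still hurts: in (5), $(p-8)\varphi|V|^2=2p(p-8)b^{3p-2}s+O(s^2)$ and the other two terms are $O(s^3)$, so for $p=\frac72$
$$J=s\,b^{13/2}\Bigl(\frac14-\frac{63}2b^2\Bigr)+O(s^2)\qquad(b\text{ fixed}).$$
This has the right sign for $b^2<\frac1{126}$ and the wrong one for $b^2>\frac1{126}$. Hence the division of labor: near the poles the exponent $\frac72$ does the work; away from them the conformal factor does, exactly as for the equator.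

## 5. A criterion: conformal factor, sub-calibration near $\Sigma$, Poincaré inequality far away

Let $(M,h)$ be a closed smooth Riemannian manifold of dimension $n+1$, $w\in C^\infty(M)$, and $\sigma$ an isometry of $(M,h)$ with $w\circ\sigma=-w$. Put $\Sigma=\{w=0\}$, $\Omega_0=\{w<0\}$, and let $P\subset\Sigma$ be closed. Assume the following.

- (A1) $dw\ne0$ on $\Sigma\setminus P$. Moreover $\mathcal H^n(P)=0$, $\mathcal H^n(\Sigma)<\infty$, and $|\{{\rm dist}(\cdot,P)<\rho\}|=o(\rho)$ as $\rho\to0$.
- (A2) $\{w>0\}$ is connected and non-empty.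
- (A3) There are $\delta>0$, $K\ge0$, $c_0>0$ and a $C^1$ vector field $X$ on $\{|w|<\delta\}\setminus P$ with $|X|\le1$, $X=\nabla w/|\nabla w|$ on $\Sigma\setminus P$, $\operatorname{div}X\in L^1(\{|w|<\delta\})$, and
$$\operatorname{sgn}(w)\bigl(\operatorname{div}X+2nKw\langle X,\nabla w\rangle\bigr)\ge c_0|w|\quad\text{on }\{0<|w|<\delta\}. \tag{7}$$

The equator of Section 3 is an example: $P=\emptyset$, $\sigma(z)=-z$ in the last coordinate, $\delta=\frac12$, $K=2$, $c_0=2n$.

The set $\Omega_0$ has finite perimeter by Federer's criterion, since its topological boundary lies in $\Sigma$. Its reduced boundary is contained in $\Sigma$ and contains $\Sigma\setminus P$; as $\mathcal H^n(P)=0$, $|D\mathbf 1_{\Omega_0}|=\mathcal H^n\llcorner\Sigma$. Also $|\Sigma|=0$ because $\mathcal H^n(\Sigma)<\infty$. Since $\sigma$ preserves $g_\varepsilon:=(\varepsilon+w^2)^2h$ and exchanges $\{w<0\}$ and $\{w>0\}$, $|\Omega_0|_{g_\varepsilon}=|M|_{g_\varepsilon}/2$.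

**Proposition A.** There is $\varepsilon_0>0$ such that for $0<\varepsilon<\varepsilon_0$ and $g=g_\varepsilon$: every $\Omega$ with $|\Omega|_g=|M|_g/2$ and $\mathbf P_g(\Omega)\le2\mathbf P_g(\Omega_0)$ satisfies, after possibly replacing $\Omega$ by its complement,
$$\mathbf P_g(\Omega)-\mathbf P_g(\Omega_0)\ \ge\ c_0\,\varepsilon^n\int_{\Omega\Delta\Omega_0}|w|\,dvol_h. \tag{8}$$
In particular $\Omega_0$ and its complement are the only isoperimetric regions of volume $|M|_g/2$.

The constants $C_1,C_2,C_P,\tau$ in the proof do not depend on $\varepsilon$. Let $W=\max|w|$ and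
$$p_\varepsilon(\Omega)=\varepsilon^{-n}\mathbf P_g(\Omega)=\int_{\partial^*\Omega}(1+w^2/\varepsilon)^n\,d\mathcal H^n,\qquad S=p_\varepsilon(\Omega_0)=\mathcal H^n(\Sigma).$$

**Step 1: a global field.** This step extends the good field near $\Sigma$ to all of $M$, with length below the area weight. Let $\eta:\mathbb R\to[0,1]$ be smooth, $\eta=1$ for $|t|\le\delta/2$, $\eta=0$ for $|t|\ge3\delta/4$. Put
$$Z=\eta(w)\,e^{nKw^2}X,$$
extended by $0$. It is $C^1$ on $M\setminus P$. By convexity $e^{Kt}\le1+t(e^{K\delta^2}-1)/\delta^2$ for $0\le t\le\delta^2$. So if $\varepsilon(e^{K\delta^2}-1)\le\delta^2$, then $e^{Kw^2}\le1+w^2/\varepsilon$ on $\{|w|\le\delta\}$, and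
$$|Z|\le(1+w^2/\varepsilon)^n\ \text{ everywhere},\qquad |Z|\le C_2:=e^{nK\delta^2},\qquad Z=\nabla w/|\nabla w|\ \text{ on }\Sigma\setminus P.$$
Moreover
$$\operatorname{div}Z=e^{nKw^2}\bigl[\eta(w)\bigl(\operatorname{div}X+2nKw\langle X,\nabla w\rangle\bigr)+\eta'(w)\langle X,\nabla w\rangle\bigr]\in L^1 .$$
Where $0<|w|<\delta/2$, $\eta=1$ and $\eta'=0$, so (7) applies directly. Where $|w|\ge\delta/2$, the first term times $\operatorname{sgn}(w)$ is $\ge0$ by (7), and the second is bounded. Thus
$$\operatorname{sgn}(w)\operatorname{div}Z\ge c_0|w|\ \text{ on }0<|w|<\delta/2,\qquad \operatorname{sgn}(w)\operatorname{div}Z\ge-C_1\ \text{ on }|w|\ge\delta/2. \tag{9}$$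

**Step 2: Gauss–Green across $P$.** The field $Z$ need not be continuous at $P$; this step shows that $P$ is invisible to the divergence theorem. Claim: for every $\Omega$ of finite perimeter,
$$\int_{\partial^*\Omega}\langle Z,\nu\rangle\,d\mathcal H^n=\int_\Omega\operatorname{div}Z. \tag{10}$$
If $P=\emptyset$ this is (1). Otherwise let $\chi_\rho=\min\{1,\max\{0,{\rm dist}(\cdot,P)/\rho-1\}\}$, which is $0$ at distance $\le\rho$ from $P$, is $1$ at distance $\ge2\rho$, and has $|\nabla\chi_\rho|\le1/\rho$. The field $\chi_\rho Z$ is Lipschitz, so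
$$\int_{\partial^*\Omega}\chi_\rho\langle Z,\nu\rangle\,d\mathcal H^n=\int_\Omega\chi_\rho\operatorname{div}Z+\int_\Omega\langle Z,\nabla\chi_\rho\rangle .$$
The last term is at most $C_2\rho^{-1}|\{{\rm dist}(\cdot,P)\le2\rho\}|\to0$ by (A1). The other two converge by dominated convergence: $\chi_\rho\to1$ off $P$, $\mathcal H^n(P)=0$, $\mathcal H^n(\partial^*\Omega)<\infty$, $|Z|\le C_2$, and $\operatorname{div}Z\in L^1$. This proves (10). The outer normal of $\Omega_0$ on $\Sigma\setminus P$ is $\nabla w/|\nabla w|=Z$, so (10) for $\Omega_0$ reads $\int_{\Omega_0}\operatorname{div}Z=S$.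

**Step 3: two large domains away from $\Sigma$.** Here we choose domains $D_\pm$ that contain the region where the sign in (9) may be bad and most of the volume, and on which a Poincaré inequality holds. Let $m_0=\int_{\{w>0\}}w^{2n+2}\,dvol_h>0$ and $U=\{w>0\}$, a connected manifold by (A2). For small $s\in(0,\delta/2]$ the compact set $\{w\ge s\}\subset U$ contains $\{w\ge\delta/2\}$ and carries more than $\frac34m_0$ of the integral. Cover it by finitely many closed coordinate balls in $U$, and join these by arcs in $U$: the result is a compact connected $K_0\subset U$. Let $u:U\to[0,\infty)$ be smooth and proper, let $c>\max_{K_0}u$ be a regular value (Sard), and let $D_+$ be the component of $\{u\le c\}$ that contains $K_0$. Then $D_+\subset U$ is a compact connected domain with smooth boundary, $\{w\ge\delta/2\}\subset D_+$, and $\int_{D_+}w^{2n+2}>\frac34m_0$. Put $D_-=\sigma(D_+)\subset\{w<0\}$, so that $\{w\le-\delta/2\}\subset D_-$, and $\tau=\min_{D_+}w>0$. Then $|w|\ge\tau$ on $D_+\cup D_-$.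

The Poincaré inequality $\|v-\bar v\|_{L^1(D_\pm)}\le C_P|Dv|({\rm int}\,D_\pm)$ holds for $v\in BV$ on these compact connected domains. For $v=\mathbf 1_\Omega$ the mean is $\bar v=|\Omega\cap D_\pm|/|D_\pm|$ and the left side equals $2|\Omega\cap D_\pm||D_\pm\setminus\Omega|/|D_\pm|$. The larger of the two volumes is at least $|D_\pm|/2$, so
$$\min\{|\Omega\cap D_\pm|,|D_\pm\setminus\Omega|\}\le C_PH_\pm,\qquad H_\pm:=\mathcal H^n(\partial^*\Omega\cap{\rm int}\,D_\pm). \tag{11}$$

**Step 4: the volume constraint locates $\Omega$.** This is the only place where half volume is used: it forces $\Omega$ to be almost empty in one of $D_\pm$ and almost full in the other. Let $|\Omega|_g=|M|_g/2$ and $p_\varepsilon(\Omega)\le2S$. On $D_\pm$ the weight is at least $(\tau^2/\varepsilon)^n$, so $H_\pm\le2S\varepsilon^n\tau^{-2n}$. Suppose that $|D_+\setminus\Omega|\le C_PH_+$ and $|D_-\setminus\Omega|\le C_PH_-$ both hold. Since the volume density of $g$ is at most $(\varepsilon+W^2)^{n+1}$,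
$$|\Omega|_g\ \ge\ |D_+|_g+|D_-|_g-(\varepsilon+W^2)^{n+1}\,4C_PS\,\varepsilon^n\tau^{-2n}.$$
As $\varepsilon\to0$ the right side tends to $2\int_{D_+}w^{2n+2}>\frac32m_0$, while $|\Omega|_g=|M|_g/2=\int_{\{w>0\}}(\varepsilon+w^2)^{n+1}\to m_0$. For small $\varepsilon$ this is a contradiction; the threshold does not depend on $\Omega$. The complement of $\Omega$ has the same perimeter, the same $H_\pm$ and half volume, so $|\Omega\cap D_\pm|\le C_PH_\pm$ cannot hold for both signs either. By (11), for each sign at least one of the two alternatives holds. Hence, after possibly passing to the complement,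
$$|\Omega\cap D_+|\le C_PH_+,\qquad |D_-\setminus\Omega|\le C_PH_-. \tag{12}$$

**Step 5: the comparison.** Now we run (3) with $Z$ and absorb the bad region. Let $E=\Omega\Delta\Omega_0$, and take $\varepsilon$ so small that $(\tau^2/\varepsilon)^n\ge C_2$. By (10) for $\Omega$ and $\Omega_0$,
$$p_\varepsilon(\Omega)-S\ \ge\ \int_\Omega\operatorname{div}Z-\int_{\Omega_0}\operatorname{div}Z+\int_{\partial^*\Omega}\bigl[(1+w^2/\varepsilon)^n-|Z|\bigr]d\mathcal H^n .$$
The first two integrals give $\int_E\operatorname{sgn}(w)\operatorname{div}Z$, since $\Omega\setminus\Omega_0\subset\{w>0\}$ up to a null set and $\Omega_0\setminus\Omega\subset\{w<0\}$. In the last, the integrand is $\ge0$ everywhere and $\ge(\tau^2/\varepsilon)^n-C_2$ on $D_\pm$. So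
$$p_\varepsilon(\Omega)-S\ \ge\ \int_E\operatorname{sgn}(w)\operatorname{div}Z+\bigl[(\tau^2/\varepsilon)^n-C_2\bigr](H_++H_-).$$
Up to null sets, $E\cap\{w\ge\delta/2\}\subset\Omega\cap D_+$ and $E\cap\{w\le-\delta/2\}\subset D_-\setminus\Omega$. So (12) gives $|E\cap\{|w|\ge\delta/2\}|\le C_P(H_++H_-)$. With (9),
$$p_\varepsilon(\Omega)-S\ \ge\ c_0\int_{E\cap\{|w|<\delta/2\}}|w|+\Bigl[\frac{(\tau^2/\varepsilon)^n-C_2}{C_P}-C_1\Bigr]\,\bigl|E\cap\{|w|\ge\delta/2\}\bigr| .$$
For small $\varepsilon$ the bracket is at least $c_0W$, and then $p_\varepsilon(\Omega)-S\ge c_0\int_E|w|$. Multiply by $\varepsilon^n$: this is (8).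

For uniqueness, a set of half volume with $p_\varepsilon(\Omega)>2S$ has larger perimeter than $\Omega_0$. If $p_\varepsilon(\Omega)\le2S$, (8) shows $\mathbf P_g(\Omega)\ge\mathbf P_g(\Omega_0)$; since $|\Sigma|=0$, equality forces $|E|=0$, that is, $\Omega$ or its complement equals $\Omega_0$ up to a null set. This proves Proposition A. $\square$

## 6. The inequality (7) on $S^8$ with $p=7/2$

Now $M=S^8$, $n=7$, $\sigma(x,y,z)=(y,x,z)$, and $w$, $P$ are as in Section 1.

**Step 1: (A1) and (A2).** The gradient of $w$ on the sphere is $\nabla w=2(x,-y,0)-2wq$. On $\Sigma\setminus P$ it equals $2(x,-y,0)\ne0$, because $r=0$ only at the poles. The set $\Sigma$ is the image of the compact $7$-dimensional manifold $S^3\times S^3\times[-\frac\pi2,\frac\pi2]$ under the Lipschitz map $(\xi,\zeta,\theta)\mapsto(\frac{\cos\theta}{\sqrt2}\xi,\frac{\cos\theta}{\sqrt2}\zeta,\sin\theta)$, so $\mathcal H^7(\Sigma)<\infty$. Clearly $\mathcal H^7(P)=0$ and $|\{{\rm dist}(\cdot,P)<\rho\}|=O(\rho^8)$. This is (A1). For (A2): if $|x|>|y|$, the path $(x,ty,tz)/|(x,ty,tz)|$, $t$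 from $1$ to $0$, stays in $\{w>0\}$ and ends in the connected set $S^3\times\{0\}\times\{0\}$.

For (A3) take $\delta=\frac12$ and the notation of Section 4 with $p=\frac72$:
$$V=(a^{3/2}x,-b^{3/2}y,0),\quad \varphi=a^{7/2}-b^{7/2},\quad |V|^2=a^5+b^5,\quad Y=V-\varphi q,\quad X=Y/|Y|.$$

**Step 2: $X$ is defined, has the right values on $\Sigma$, and is odd.** Let $|w|\le\frac12$ and $a\ge b$. Then $2a^2=r^2+w\le\frac32$, so $a^2\le\frac34$ and $\varphi^2\le a^7\le\frac34a^5\le\frac34|V|^2$. The case $a\le b$ is the same. Since $|Y|^2=|V|^2-\varphi^2$,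
$$\tfrac12|V|\le|Y|\le|V|\qquad\text{on }\{|w|\le\tfrac12\}. \tag{13}$$
As $V\neq0$ off $P$ and $f\in C^3$, $X$ is $C^2$ on $\{|w|\le\frac12\}\setminus P$, with $|X|=1$. On $\Sigma\setminus P$, $\varphi=0$ and $a=b$, so $X=V/|V|=(x,-y,0)/r=\nabla w/|\nabla w|$. Since $f\circ\sigma=-f$ and $\sigma$ is an isometry, $\sigma_*X=-X$, so $\operatorname{div}X$ is odd under $\sigma$. Likewise $\langle X,\nabla w\rangle$ is even and $w$ is odd. So it suffices to prove (7) for $a>b$.

**Step 3: the curvature terms.** We bound what the sphere takes away. For $a\ge b$ we have $\varphi\ge0$ and $L\varphi\le\frac{11}2a^{3/2}a^{7/2}\le\frac{11}2|V|^2$. In (5), $p-8=-\frac92$ and $7\varphi^3\ge0$, so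
$$J\ge G-\bigl(\tfrac{11}2+\tfrac92\bigr)\varphi|V|^2=G-10\,\varphi|V|^2 . \tag{14}$$

**Step 4: the cone term.** We bound $G$ from below for all $a\ge b$, not only to first order at $\Sigma$. By (6),
$$G=3(a^{13/2}-b^{13/2})-\tfrac{11}2a^{3/2}b^{3/2}(a^{7/2}-b^{7/2}).$$
For $b>0$ put $t=\sqrt{a/b}\ge1$. Then $2G/b^{13/2}=\beta(t)$ with
$$\beta(t)=6t^{13}-11t^{10}+11t^3-6,\qquad \beta'(t)=t^2(78t^{10}-110t^7+33).$$
The polynomial $77t^{10}-110t^7+33$ vanishes at $t=1$ and has derivative $770(t^9-t^6)\ge0$ for $t\ge1$, so it is $\ge0$ there. Hence $\beta'(t)\ge t^{12}$. As $\beta(1)=0$, $\beta(t)\ge(t^{13}-1)/13$, that is,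
$$G\ge\tfrac1{26}(a^{13/2}-b^{13/2})\qquad(a\ge b\ge0), \tag{15}$$
with $b=0$ by continuity. Next, $a^{13/2}-b^{13/2}\ge a^3\varphi$ (because $a^3b^{7/2}\ge b^{13/2}$) and $|V|^2\le2a^5$. So
$$\varphi|V|^2\le2a^2\cdot a^3\varphi\le2r^2(a^{13/2}-b^{13/2})\le52\,r^2G .$$
In particular $G\ge\varphi|V|^2/(52r^2)\ge0$.

**Step 5: lower bound for the divergence.** In $\operatorname{div}X=J/|Y|^3$ use (14), and (13) in both directions: $|Y|\le|V|$ for the non-negative term $G$, and $|Y|\ge\frac12|V|$ for the negative term. This gives
$$\operatorname{div}X\ \ge\ \frac{\varphi}{|V|}\Bigl(\frac1{52r^2}-80\Bigr)\qquad(a\ge b,\ |w|\le\tfrac12,\ r>0). \tag{16}$$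
Near the poles this is positive, with a margin of order $1/r^2$.

**Step 6: the conformal factor pays for the rest.** Let $0\le w\le\frac12$. Since $Y$ is tangential and $\langle q,(x,-y,0)\rangle=w$,
$$\langle Y,\nabla w\rangle=2\langle V-\varphi q,(x,-y,0)\rangle=2(a^{7/2}+b^{7/2})-2\varphi w\ \ge\ a^{7/2}+b^{7/2},$$
because $2\varphi w\le\varphi$. So $\langle X,\nabla w\rangle\ge(a^{7/2}+b^{7/2})/|V|$. By the mean value theorem for $u\mapsto u^{7/4}$ between $b^2$ and $a^2$, $\varphi\le\frac74a^{3/2}w$. Hence $r^2\varphi\le2a^2\cdot\frac74a^{3/2}w\le\frac72w(a^{7/2}+b^{7/2})$, and therefore $14Kw\langle X,\nabla w\rangle\ge4Kr^2\varphi/|V|$. With (16) and $2n=14$,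
$$\operatorname{div}X+14Kw\langle X,\nabla w\rangle\ \ge\ \frac{\varphi}{|V|}\Bigl(\frac1{52r^2}-80+4Kr^2\Bigr).$$
Take $K=41600$. By the inequality of arithmetic and geometric means, $\frac1{104r^2}+4Kr^2\ge2\sqrt{K/26}=2\cdot40=80$. So the right side is at least $\varphi/(104r^2|V|)$. Finally $\varphi\ge a^{3/2}w$ (because $a^{3/2}b^2\ge b^{7/2}$), $|V|\le\sqrt2\,a^{5/2}$, and $a,r\le1$. So it is at least $w/(104\sqrt2)$. This is (7) with $c_0=1/(104\sqrt2)$.

**Step 7: integrability.** By (6), $|G|\le Cr^{13/2}$; the terms $L\varphi^2$, $\varphi|V|^2$, $\varphi^3$ are $O(r^{17/2})$; and $|Y|^3\ge\frac18|V|^3\ge cr^{15/2}$. So $|\operatorname{div}X|\le C/r$ on $\{|w|<\frac12\}$. Near $P$, $r=\sin{\rm dist}(\cdot,P)$, and $1/{\rm dist}$ is integrable in dimension $8$. Thus $\operatorname{div}X\in L^1$, and (A3) holds.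

## 7. The poles: singularity and tangent cone

Proposition A applies, and gives part (i) of Theorem 1 for $0<\varepsilon<\varepsilon_0$. Analyticity of $g_\varepsilon$ was noted in Section 1.

**Part (ii).** Near $\Sigma\setminus P$ the set $\Omega_0$ lies on one side of the smooth hypersurface $\{w=0\}$. So the support of $|D\mathbf 1_{\Omega_0}|=\mathcal H^7\llcorner\Sigma$ is $\overline{\Sigma\setminus P}=\Sigma$, and points of $\Sigma\setminus P$ are regular. At a pole, for unit vectors $\xi,\zeta\in\mathbb R^4$, the curve $t\mapsto(t\xi,t\zeta,\pm\sqrt{1-2t^2})$ lies in $\Sigma$ and has velocity $(\xi,\zeta,0)$ at $t=0$. Sums and differences of $(\xi,\zeta,0)$ and $(\xi,-\zeta,0)$ show that these velocities span the $8$-dimensional tangent space. A smooth hypersurface allows only a $7$-dimensional space of velocities. So both poles are singular, and $Sing(\partial\Omega_0)=P$.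

**Part (iii).** Let $o\in P$. In the chart $\Phi$ of Section 1, near $0$, $\Sigma$ is ${\bf C}$ and $\Omega_0$ is $\{|x|<|y|\}$. At the pole $dz=0$ and $w=0$, so $g_o=\varepsilon^2(|dx|^2+|dy|^2)$ in this chart. Let $\exp_o$ be the exponential map of $g$, $\Theta=\exp_o^{-1}\circ\Phi$, and $A=d\Theta(0)=d\Phi_0$. Put $\Theta_\lambda(u)=\lambda^{-1}\Theta(\lambda u)$. Then $\Theta_\lambda(0)=0$ and $D\Theta_\lambda(u)=D\Theta(\lambda u)\to A$ locally uniformly, so $\Theta_\lambda\to A$ in $C^1_{loc}$ as $\lambda\downarrow0$.

The cone is dilation invariant. So on each fixed ball and for small $\lambda$,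
$$\lambda^{-1}\exp_o^{-1}(\Sigma)=\Theta_\lambda({\bf C}),\qquad \lambda^{-1}\exp_o^{-1}(\Omega_0)=\Theta_\lambda(\{|x|<|y|\}).$$
Uniform convergence $\Theta_\lambda\to A$ gives local Hausdorff convergence of the boundaries to $A({\bf C})$. For the varifolds, change variables:
$$\int_{\Theta_\lambda({\bf C})}\Xi(v,T_v)\,d\mathcal H^7(v)=\int_{\bf C}\Xi\bigl(\Theta_\lambda(u),D\Theta_\lambda(u)T_u{\bf C}\bigr)\,J_{\bf C}\Theta_\lambda(u)\,d\mathcal H^7(u),$$
where $T_v$ is the tangent hyperplane at $v$ and $J_{\bf C}$ the tangential Jacobian; by $C^1_{loc}$ convergence and dominated convergence this tends to the same integral for $A$. The indicator functions of the sets converge pointwise off the null set $A({\bf C})$, hence in $L^1_{loc}$, to that of $A(\{|x|<|y|\})$. No subsequence was taken, so the tangent cone is unique and equals $A({\bf C})$. The map $\iota_o=\varepsilon^{-1}A:\mathbb R^8\to(T_oM,g_o)$ is a linear isometry, and $\iota_o({\bf C})=A({\bf C})$. This proves Theorem 1. $\blacksquare$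

## 8. Prescribed number of singularities, higher dimensions, and stability: Theorem 2

The following statement is not needed for the question, but Proposition A gives it as well. Let ${\bf C}_k=\{|x|=|y|\}\subset\mathbb R^k\times\mathbb R^k$, so ${\bf C}_4={\bf C}$.

**Theorem 2.** Let $k\ge4$, $N\ge1$, and let $(T,h_T)$ be a closed connected real-analytic Riemannian manifold of dimension $j\ge0$ (a point if $j=0$). There is a closed connected real-analytic Riemannian manifold of dimension $n+1=2k+j$ such that:

1. It has a unique isoperimetric region of half volume (up to null sets and complementation). The singular set of its boundary is a disjoint union of $N$ copies of $T$. At every singular point the tangent cone is unique and linearly isometric to ${\bf C}_k\times\mathbb R^j$.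
2. With $g$ the metric, $\Omega_0$ the region and $M$ the manifold, there is $c>0$ with
$$\mathbf P_g(\Omega)-\mathbf P_g(\Omega_0)\ge c\,\min\{|\Omega\Delta\Omega_0|,\ |\Omega\Delta(M\setminus\Omega_0)|\}^2\quad\text{whenever }|\Omega|_g=|M|_g/2, \tag{17}$$
and the exponent $2$ cannot be lowered.

In particular ($k=4$, $j=0$) every number $N\ge1$ of Simons-cone singularities occurs for analytic metrics on closed $8$-manifolds. Part 2 also holds for the metrics of Theorem 1.

The sphere $S^8$ has two poles. To have more cone points, $\Sigma$ must be pinched more often, and (A2) then becomes the problem: near $\Sigma$ the region $\{w>0\}$ falls into several pieces. The next section builds hypersurfaces where these pieces are joined at larger $w$.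

## 9. The hypersurfaces $|x|^2+|y|^2=Q(z)+\alpha w^2-w^4$

**Step 1: two one-variable functions.** These encode the pinching and the joining. Let $m=N$, $0<c_1<\dots<c_m$, and $Q(z)=-\prod_{i=1}^m(z^2-c_i^2)$. Then $Q$ is even, has the $2m$ simple roots $\pm c_i$, and tends to $-\infty$ at $\pm\infty$. The $2m-1$ zeros of $Q'$ lie one in each bounded interval between consecutive roots. So $Q$ rises and then falls on each of the $m$ intervals where $Q>0$, and is monotone on $(-\infty,-c_m]$ and on $[c_m,\infty)$. Let $q_+>0$ be the smallest of the positive local maximum values and $q_-=\min_{[-c_m,c_m]}Q\le0$. Every critical value of $Q$ is $\ge q_+$ or lies in $[q_-,0)$.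

Let $\kappa(w)=w-\alpha w^2+w^4$. For large $\alpha$, $\kappa'(w)=1-2\alpha w+4w^3$ has $\kappa'(0)=1>0$, $\kappa'(1/\alpha)=-1+4\alpha^{-3}<0$ and $\kappa'(\infty)>0$, so by Descartes' rule it has exactly two positive zeros $w_1<w_*$. Thus $\kappa$ increases on $[0,w_1]$, decreases on $[w_1,w_*]$, and increases on $[w_*,\infty)$. As $w_1<1/\alpha$, $0<\kappa(w_1)\le w_1+w_1^4\to0$ when $\alpha\to\infty$. As $\kappa(w_*)$ is the minimum on $[w_1,\infty)$, $\kappa(w_*)\le\kappa(\sqrt{\alpha/2})=\sqrt{\alpha/2}-\alpha^2/4\to-\infty$. Fix $\alpha$ with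
$$0<\kappa(w_1)<q_+,\qquad \kappa(w_*)<q_- .$$
With $w=|x|^2-|y|^2$ define
$$M_m=\{F=0\}\subset\mathbb R^k\times\mathbb R^k\times\mathbb R,\qquad F=|x|^2+|y|^2-Q(z)-\alpha w^2+w^4 .$$

**Step 2: $M_m$ is compact.** Put $A=|x|^2$, $B=|y|^2$. On $M_m$, $A+B=Q(z)+\alpha w^2-w^4$ and $A-B=w$. Given $(w,z)$, this has a solution with $A,B\ge0$ iff the right side is $\ge|w|$, that is, iff $Q(z)\ge\kappa(|w|)$. Since $\kappa$ is bounded below on $[0,\infty)$ and $Q\to-\infty$, $z$ is bounded; since $Q$ is bounded above and $\kappa\to\infty$, $w$ is bounded; then $A+B$ is bounded. As $M_m$ is closed, it is compact.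

**Step 3: $M_m$ is smooth.** We have $\partial_xF=2x\,\kappa'(w)$, $\partial_yF=2y\,\kappa'(-w)$, $\partial_zF=-Q'(z)$, where $\kappa'$ is the polynomial above. Suppose $dF=0$ at a point of $M_m$. If $x,y\neq0$, then $\kappa'(w)=\kappa'(-w)=0$, but $\kappa'(w)+\kappa'(-w)=2$. If exactly one of $x,y$ vanishes, then $A+B=|w|>0$, $\kappa'(|w|)=0$, so $|w|\in\{w_1,w_*\}$, and $F=0$ gives $Q(z)=\kappa(|w|)$ with $Q'(z)=0$; but neither $\kappa(w_1)\in(0,q_+)$ nor $\kappa(w_*)<q_-$ is a critical value of $Q$. If $x=y=0$, then $Q(z)=0=Q'(z)$, but the roots are simple. So $M_m$ is a closed analytic hypersurface; let $h$ be its induced metric.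

**Step 4: $\{w>0\}$ is connected.** We connect first in the $(w,z)$-plane and then lift. Let $R_+=\{(w,z):w>0,\ Q(z)\ge\kappa(w)\}$. The set $\{z:Q(z)\ge\kappa(w_*)\}$ contains $[-c_m,c_m]$, because $\kappa(w_*)<q_-$, and $Q$ is monotone outside. So it is an interval, and $R_+\cap\{w=w_*\}$ is connected. It suffices to join each $(w,z)\in R_+$ to this set inside $R_+$. If $w\ge w_1$, move $w$ to $w_*$ with $z$ fixed; $\kappa$ does not increase on the way. If $w<w_1$, then $Q(z)\ge\kappa(w)>0$. First move $z$ to the maximum point of $Q$ in its positive interval; $Q$ increases. Now $Q\ge q_+>\kappa(w_1)\ge\kappa$ on $(0,w_*]$, so $w$ can be moved to $w_*$.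

A path in $R_+$ lifts to $M_m$ by $x=\sqrt A\,\xi$, $y=\sqrt B\,\zeta$ with fixed unit vectors $\xi,\zeta$ and $A,B=\frac12(Q(z)+\alpha w^2-w^4\pm w)$, which are non-negative and continuous. The fiber over a point of $R_+$ is an orbit of the connected group $SO(k)\times SO(k)$. So $\{w>0\}$ is connected; it is non-empty, since $Q>0$ somewhere.

**Step 5: symmetries, $P$, and (A1).** The group $SO(k)\times SO(k)$ and $\sigma(x,y,z)=(y,x,z)$ act by isometries of $(M_m,h)$, and $w\circ\sigma=-w$. Let $P=M_m\cap\{x=y=0\}$, the $2m$ points $(0,0,\pm c_i)$. On $\Sigma\setminus P$ the vector $(x,-y,0)$ is tangent to $M_m$, as $dF(x,-y,0)=2A\kappa'(0)-2B\kappa'(0)=0$, and $dw(x,-y,0)=2(A+B)>0$. So $dw\ne0$ there.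

Near a point of $P$, $\partial_zF=-Q'\ne0$, so $M_m$ is a graph $z=\zeta(|x|^2,|y|^2)$ with $\zeta$ analytic, and symmetric because $F$ is symmetric in $(A,B)$. In the chart $u=(x,y)$,
$$h=\delta_{\rm euc}+d\zeta\otimes d\zeta,\qquad d\zeta=O(|u|), \tag{18}$$
with $\delta_{\rm euc}$ the Euclidean metric, and $\Sigma$ is ${\bf C}_k$ near $0$. So $\Sigma$ is a finite union of Lipschitz images of compact $(2k-1)$-manifolds (with boundary): cone pieces, which are images of $S^{k-1}\times S^{k-1}\times[0,1]$, and a smooth remainder. Also $|\{{\rm dist}(\cdot,P)<\rho\}|=O(\rho^{2k})$. Hence (A1) holds, and (A2) is Step 4. Finally $M_m$ is connected: $\{w>0\}$ and $\{w<0\}=\sigma(\{w>0\})$ are connected, and $\Sigma\ne\emptyset$ lies in both closures.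

## 10. Condition (A3) on $M_m$ by symmetry and scaling

Let again $\varphi=a^{7/2}-b^{7/2}$ with $a=|x|$, $b=|y|$, restricted to $M_m$, and $X=\nabla\varphi/|\nabla\varphi|$ where $\nabla\varphi\neq0$. Since $\varphi=A^{7/4}-B^{7/4}$, on $\Sigma\setminus P$ we have $d\varphi=\frac74a^{3/2}dw$, so $X=\nabla w/|\nabla w|$ there.

**Step 1: $\operatorname{div}X=0$ on $\Sigma\setminus P$.** This replaces explicit computation. The function $\operatorname{div}X$ is $SO(k)\times SO(k)$-invariant, and odd under $\sigma$ because $\varphi\circ\sigma=-\varphi$. If $q\in\Sigma\setminus P$, then $|x|=|y|$, so $\sigma(q)=(y,x,z)$ lies in the $SO(k)\times SO(k)$-orbit of $q$. Hence $\operatorname{div}X(q)=\operatorname{div}X(\sigma(q))=-\operatorname{div}X(q)$.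

**Step 2: the flat model.** We need a positive lower bound in $\mathbb R^{2k}$. As in Section 4, now with $\Delta a^p=p(p+k-2)a^{p-2}$ on $\mathbb R^k$ and $p=\frac72$, the flat divergence is $G_k/(a^5+b^5)^{3/2}$ with
$$G_k=(k-1)(a^{13/2}-b^{13/2})-(k+\tfrac32)a^{3/2}b^{3/2}(a^{7/2}-b^{7/2}).$$
With $t=\sqrt{a/b}\ge1$, the $t$-derivative of $G_k/b^{13/2}$ is $t^2B_k(t)$, where
$$B_k=13(k-1)t^{10}-(10k+15)t^7+3k+\tfrac92 .$$
By Section 6, $B_4=\frac12(78t^{10}-110t^7+33)\ge\frac12t^{10}$, and $B_{k+1}-B_k=13t^{10}-10t^7+3>0$. So $B_k\ge\frac12t^{10}$ for all $k\ge4$, and integrating from $1$,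
$$G_k\ge\tfrac1{26}(a^{13/2}-b^{13/2})\ge\tfrac1{26}a^{11/2}(a-b)\qquad(a\ge b).$$
As $(a^5+b^5)^{3/2}\le2^{3/2}a^{15/2}$ and $a\le r$, the flat divergence is at least $c(a-b)/r^2$ for $a\ge b$, with $c>0$.

**Step 3: near $P$.** We show that the curved divergence differs from the flat one by $O(|a-b|)$, which is less than the margin just found. Write $\mathcal D(h)=\operatorname{div}_h(\nabla_h\varphi/|\nabla_h\varphi|_h)$ in the chart (18), and let $h_\lambda(u)=h(\lambda u)$ (components). With $S_\lambda(u)=\lambda u$, $h_\lambda=\lambda^{-2}S_\lambda^*h$. Since $\varphi\circ S_\lambda=\lambda^{7/2}\varphi$ and a positive constant factor does not change the unit normal,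
$$\mathcal D(h_\lambda)(u)=\lambda\,\mathcal D(h)(\lambda u),$$
and the same holds for $\delta_{\rm euc}$, which equals its own rescalings. The components of $h-\delta_{\rm euc}$ are smooth and vanish to second order at $0$, so $\|h_\lambda-\delta_{\rm euc}\|_{C^2}\le C\lambda^2$ on $\{\frac14<|u|<4\}$. On this annulus $\varphi\in C^3$ and $|\nabla\varphi|$ is bounded below. As $\mathcal D(h)$ is a smooth expression in $(h,\partial h,\partial\varphi,\partial^2\varphi)$,
$$\|\mathcal D(h_\lambda)-\mathcal D(\delta_{\rm euc})\|_{C^1}\le C\lambda^2\qquad\text{on }\{\tfrac12\le|u|\le2\}.$$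
Let $\mathcal E=\mathcal D(h)-\mathcal D(\delta_{\rm euc})$. The function on the left is $u\mapsto\lambda\mathcal E(\lambda u)$, with gradient $\lambda^2(\nabla\mathcal E)(\lambda u)$. Hence $|\nabla\mathcal E|\le C$ for $0<r<r_1$.

Both $\mathcal D(h)$ and $\mathcal D(\delta_{\rm euc})$ vanish on $\Sigma$ by Step 1 (which applies in the flat model too), so $\mathcal E=0$ there. From $(x,y)$ follow the path that keeps the directions of $x$ and $y$ and moves $(a,b)$ linearly to $(\frac{a+b}2,\frac{a+b}2)$. Its length is $|a-b|/\sqrt2$; along it $a+b$ is constant, so $r$ does not increase and stays positive. Integrating, $|\mathcal E|\le C|a-b|$. With Step 2, for $a\ge b$ and $0<r<r_2$, $r_2$ small,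
$$\operatorname{div}X\ge(a-b)\Bigl(\frac c{r^2}-C\Bigr)\ge c'(a-b)\ge c''w ,$$
as $w=(a-b)(a+b)$ and $a+b$ is bounded.

The term with $K$ has the right sign there. In the flat metric $\langle\nabla\varphi,\nabla w\rangle=7(a^{7/2}+b^{7/2})$, and since the metrics differ by $O(r^2)$ and $|d\varphi||dw|=O(r^{7/2})$, in $h$ it is at least $7(a^{7/2}+b^{7/2})-Cr^{11/2}$, which is positive for $0<r<r_2$ after shrinking $r_2$. So $\langle X,\nabla w\rangle>0$. Using oddness for $a<b$, (7) holds (with some $c_0>0$) on $\{0<r<r_2\}$ for every $K\ge0$. Also $|\operatorname{div}X|\le C/r$ there: the flat part is homogeneous of degree $-1$ and continuous on $\{|u|=1\}$, and $\mathcal E$ is bounded. This is integrable.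

**Step 4: away from $P$.** Here $\operatorname{div}X=O(|w|)$, and a large $K$ wins. On $M_m$, $r=0$ only on $P$, so for small $r_2$ the set $\{r<r_2\}$ lies in the charts used above. On the compact set $\Sigma\cap\{r\ge r_2/2\}$ we have $a=b>0$, so $\varphi$ is smooth nearby, $\nabla\varphi\ne0$ and $\langle X,\nabla w\rangle=|\nabla w|>0$. By compactness, for small $\delta$, on $\{|w|\le\delta,\ r\ge r_2/2\}$: $a,b>0$, $\varphi$ is smooth, $\nabla\varphi\neq0$, $\langle X,\nabla w\rangle\ge c_3>0$, and $|\nabla w|\ge1/C_4$.

Let $|w|\le\delta$ and $r\ge r_2$ at a point, say $w>0$. Flow along $-\nabla w/|\nabla w|^2$; then $w$ decreases at unit rate, and the speed is at most $C_4$ while the curve stays in $\{|w|\le\delta,\ r\ge r_2/2\}$. The function $r$ is $1$-Lipschitz. So if $C_4\delta\le r_2/4$, then $r\ge\frac34r_2$ along the curve, which therefore reaches $\Sigma$ with length at most $C_4|w|$. For $w<0$ flow the other way. Since $\operatorname{div}X=0$ on $\Sigma\setminus P$ and $\operatorname{div}X$ has bounded gradient on this compact region, $|\operatorname{div}X|\le C|w|$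 on $\{|w|\le\delta,\ r\ge r_2\}$. Choose $K$ with $2nKc_3\ge C+1$; then the left side of (7) is at least $|w|$ there. With Step 3, (A3) holds on $M_m$.

## 11. Products with $T$ and the antipodal quotient

**Step 1: the product.** This raises the dimension of the singular set. On $M_m\times T$ with metric $h\oplus h_T$, pull back $w$ and $X$, and use $\sigma\times{\rm id}$ and $P\times T$. Then $\operatorname{div}X$ and $\langle X,\nabla w\rangle$ are unchanged. Now $n=2k-1+j$, and (7) holds after adjusting $K$ so that the product $nK$ is unchanged. The set $\Sigma\times T$ is a finite union of Lipschitz images of compact $n$-dimensional manifolds, $\mathcal H^n(P\times T)=0$ because $\dim T=j<n$, and the $\rho$-neighborhood of $P\times T$ has volume $O(\rho^{2k})$. So (A1) holds; (A2) holds as $T$ is connected. By Proposition A, for $0<\varepsilon<\varepsilon_0$, $\{w<0\}$ is the unique half-volume isoperimetric region on $M_m\times T$ with the analytic metric $(\varepsilon+w^2)^2(h\oplus h_T)$.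

**Step 2: the quotient.** There are $2m$ copies of $T$ so far; halving them gives every $N\ge1$. The map $\iota(x,y,z)=(-x,-y,-z)$ preserves $M_m$ because $Q$ is even; it preserves $w$ and $h$ and commutes with $\sigma$. It has no fixed point on $M_m$, because $F(0)=-Q(0)\ne0$. Let $M=(M_m\times T)/(\iota\times{\rm id})$ with the induced metric $g$; it is closed, connected and analytic, of dimension $2k+j$. If $\Omega\subset M$ has half volume, its lift has half volume and twice the perimeter. The set $\{w<0\}$ is invariant, so it descends to a set $\Omega_0$ of half volume. By Step 1, $\mathbf P_g(\Omega)\ge\mathbf P_g(\Omega_0)$, with equality only if the lift of $\Omega$ is $\{w<0\}$ or its complement, up to a null set, that is, only if $\Omega$ is $\Omega_0$ or its complement.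

**Step 3: the singular set.** As in Section 7, $\partial\Omega_0=\{w=0\}$, regular off the image of $P\times T$. Since $\iota$ exchanges $(0,0,c_i)$ and $(0,0,-c_i)$, this image is $m=N$ disjoint copies of $T$. In charts $(x,y,\text{chart of }T)$ the boundary is ${\bf C}_k\times\mathbb R^j$ near the point, and the metric at a singular point is $\varepsilon^2(\delta_{\rm euc}\oplus h_T)$. Velocities of curves in ${\bf C}_k\times\mathbb R^j$ at a vertex point contain all $(\xi,\zeta,0)$ with $|\xi|=|\zeta|=1$ and all $(0,0,\vartheta)$, $\vartheta\in\mathbb R^j$; they span $\mathbb R^{2k+j}$, so these points are singular. The set ${\bf C}_k\times\mathbb R^j$ is dilation invariant, so the blow-up argument of Section 7 applies word for word, with $A$ the differential of the chart, chosen so that the coordinates on $T$ are $h_T$-orthonormal at the point. The tangent cone is unique and linearly isometric to ${\bf C}_k\times\mathbb R^j$. This proves part 1 of Theorem 2.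

**The case of $\mathbb{RP}^8$.** The antipodal map of $S^8$ preserves $w$ and $h$ and commutes with $\sigma$. The lifting argument of Step 2 therefore applies to $(\mathbb{RP}^8,g_\varepsilon)$ with $g_\varepsilon$ from Theorem 1. The two poles become one point: this is an example for $N=1$, $k=4$, $j=0$.

## 12. Quadratic stability and the optimal exponent

**Step 1: thin slabs around $\Sigma$.** To turn (8) into (17) we need $|\{|w|<s\}|\le Cs$. Away from $P$ this holds because $w$ is a submersion near $\Sigma$. Near $P$, in the chart $(x,y)$ and for fixed $y$, the set of $x$ with $|x|\le1$ and $||x|^2-|y|^2|<s$ has measure at most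
$$C\int_{(|y|^2-s,\,|y|^2+s)\cap[0,1]}A^{k/2-1}\,dA\le Cs ;$$
integrate over $y$. For the product with $T$ use Fubini. The same argument, with $k=4$, applies to $S^8$.

**Step 2: the lower bound.** Let $|E|>0$ and $s=|E|/(2C)$. Then
$$\int_E|w|\ \ge\ s\,|E\cap\{|w|\ge s\}|\ \ge\ s(|E|-Cs)=\tfrac12s|E|=\frac{|E|^2}{4C}.$$
For fixed $\varepsilon$ the volumes of $g$ and of the background metric are comparable. So (8) gives (17) when $\mathbf P_g(\Omega)\le2\mathbf P_g(\Omega_0)$. Otherwise the left side of (17) is at least $\mathbf P_g(\Omega_0)>0$, and (17) holds after decreasing $c$, as the minimum is bounded. The quotient follows by lifting, since the lift doubles perimeters and volumes. The argument applies equally to the metrics of Theorem 1.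

**Step 3: the exponent cannot be lowered.** We produce competitors with volume difference of order $t$ and perimeter excess of order $t^2$. Near a regular point of $\partial\Omega_0$ choose coordinates with $\Omega_0=\{x_1<0\}$ and $dvol_g=dx$: start from any coordinates with $\partial\Omega_0=\{x_1=0\}$ and volume density $\mu$, and replace $x_2$ by $\int_0^{x_2}\mu(x_1,s,x_3,\dots)\,ds$. Let $\theta$ be a bump function supported in the chart with $\partial_2\theta\not\equiv0$ on $\{x_1=0\}$, and
$$V=\partial_2\theta\,e_1-\partial_1\theta\,e_2 .$$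
As $\operatorname{div}V=0$, its flow $\Psi_t$ preserves volume, so $\Omega_t=\Psi_t(\Omega_0)$ has half volume. On a small box in $\{x_1=0\}$ where, say, $\partial_2\theta\ge2c_1>0$, the image $\Psi_t(\{x_1=0\})$ is for small $t>0$, over a smaller box, a graph $x_1=u_t$ with $u_t\ge c_1t$; for $t<0$, $u_t\le-c_1|t|$. So $|\Omega_t\Delta\Omega_0|\ge c|t|$, while $|\Omega_t\Delta(M\setminus\Omega_0)|$ stays bounded below for small $t$.

The set $\Omega_t$ differs from $\Omega_0$ only in the chart, where the perimeter is the integral over $\{x_1=0\}$ of a Jacobian depending smoothly on $t$. So $t\mapsto\mathbf P_g(\Omega_t)$ is smooth, and it has a minimum at $t=0$. Hence $\mathbf P_g(\Omega_t)-\mathbf P_g(\Omega_0)=O(t^2)$. If (17) held with an exponent $e<2$, then $c|t|^e\le C t^2$ for all small $t$, with constants $c,C>0$, which is false. This proves part 2, for the manifolds of Theorem 2 and for the metrics of Theorem 1. $\blacksquare$
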